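# Self-dual weight intervals and the sign of the multivariate Tutte polynomial for $0<q<1$

## 1. The ratio $\rho(G,f)$: one edge set to weight $-1$

Let $G=(V,E)$ be a finite graph with $n$ vertices, multiple edges allowed. Let $0<q<1$, and give each edge a real weight $v_e<0$. Put
$$Z_G(q,\mathbf v)=\sum_{A\subseteq E}q^{k(A)}\prod_{e\in A}v_e,\qquad z_G=(-1)^{n-1}Z_G(q,\mathbf v),$$
where $k(A)$ is the number of connected components of $(V,A)$. Write $t_e=1+v_e$.

Choose one edge $f$. Splitting the sum according to whether $f\in A$ shows that $z_G$ is affine in $v_f$, hence in $t_f$: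
$$z_G=z_G^0+t_f\,z_G^1,\tag{1.1}$$
where $z^0_G$ is the value of $z_G$ after $v_f$ has been changed to $-1$, that is, $t_f=0$. The object on which everything turns is
$$\rho(G,f)=\frac{z_G}{z_G^0}.\tag{1.2}$$

What is it for? We want to show that $z_G>0$ for all sufficiently large graphs with weights in a given interval, although some small graphs violate this. Three things will make (1.2) useful. First, $z_G^0>0$ will hold for every graph that we consider, small ones included, so $\rho$ has the sign of $z_G$. Second, $\rho$ will be bounded below by a constant. Third, when $z_G$ is expanded as a positive combination of terms $z_{G_l}$, the number $\rho(G,f)$ is a weighted average of the numbers $\rho(G_l,f)$. So we need not show that every term is positive. It is enough that terms with $\rho\ge\delta>0$ carry a fixed fraction of the weight, because then the infimum of $\rho$ over large graphs can be pushed up.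

Two families can be done by hand.

**Bonds.** Let $K_2^{(m)}$ be two vertices joined by $m$ parallel edges. The empty set contributes $q^2$, and every nonempty $A$ contributes $q\prod_{e\in A} v_e$, so $Z=q^2+q(\prod t_e-1)$ and
$$z_{K_2^{(m)}}=q\Bigl(1-q-\prod_e t_e\Bigr),\qquad \rho(K_2^{(m)},f)=1-\frac{\prod_e t_e}{1-q}.\tag{1.3}$$

**Cycles.** Let $C_n$ be a cycle with $n$ edges. A proper subset $A$ of the edges has $k(A)=n-|A|$, and $k(E)=1$. Hence $Z=\prod(q+v_e)+(q-1)\prod v_e$. With $u_e=1+q/v_e$ this gives
$$z_{C_n}=\prod_e|v_e|\Bigl(1-q-\prod_e u_e\Bigr).\tag{1.4}$$
At $t_f=0$ we have $|v_f|=1$, $u_f=1-q$. With $u=\prod_{e\ne f}u_e$ we get $z^0_{C_n}=\prod_{e\neq f}|v_e|\,(1-q)(1-u)$ and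
$$\rho(C_n,f)=\frac{|v_f|(1-q)-(|v_f|-q)u}{(1-q)(1-u)}.$$

If all $|t_e|$ and $|u_e|$ are at most some $r<1$, then $\rho(K_2^{(m)},f)\to1$ as $m\to\infty$ and $\rho(C_n,f)-|v_f|\to0$ as $n\to\infty$. So large bonds and large cycles are harmless. The digon $K_2^{(2)}$ with $t_1=t_2=-b$ has $\rho=1-b^2/(1-q)$, which is negative as soon as $b^2>1-q$. The results below say that in this respect large graphs of every shape behave like large bonds and cycles.

## 2. Self-dual intervals, $I_\diamond(q)$, and the two theorems

Fix $0<q<1$ throughout.

**Definition (2-connected).** A graph is 2-connected (nonseparable) if it is connected, loopless, and has exactly one block. This includes $K_2^{(m)}$ for $m\ge2$. We also require at least two edges; nothing is lost, since the statement below concerns graphs with at least $m\ge2$ edges. With this convention, a connected loopless graph with at least two edges is 2-connected if and only if $G-p$ is connected for every vertex $p$. In particular a 2-connected graph has no bridge, and the only one with two edges is the digon.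

**Definition (self-dual interval).** For $-\sqrt q<v^+<0$ the interval $(q/v^+,v^+)\subset(-\infty,0)$ is nonempty, and $v$ lies in it iff $q/v$ does. An interval of this form is called self-dual.

**Definition ($I_\diamond$).** Let $v_\diamond^+(q)$ be the negative root closest to $0$ of $v^3-2qv-q^2=0$; it lies in $(-\sqrt q,0)$, as we check in Section 5. Let $v_\diamond^-(q)=q/v_\diamond^+(q)$ and $I_\diamond(q)=[v_\diamond^-(q),v_\diamond^+(q)]$.

*Example.* For $q=\frac{49}{64}$ one has $v_\diamond^+=-\frac7{16}$: the cubic equals $\frac{-343+2744-2401}{4096}=0$ there, and Section 5 confirms that this is the right root. So $I_\diamond=[-\frac74,-\frac7{16}]$, or in terms of $t$, $[-\frac34,\frac9{16}]$.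

The following was stated as a conjecture by Bill Jackson and Alan D. Sokal in "Zero-free regions for multivariate Tutte polynomials (alias Potts-model partition functions) of graphs and matroids", arXiv:0806.3249 (2008). It is true.

**Theorem A.** Suppose $0<q<1$. There exists a strictly increasing sequence of self-dual intervals $\mathcal V_m(q)=(q/v_m^+(q),v_m^+(q))$, $m\ge2$, with $-\sqrt q<v_m^+(q)<0$ and $\mathcal V_m(q)\subsetneq\mathcal V_{m+1}(q)$ for all $m$, such that:

(a) $\lim_{m\to\infty}\mathcal V_m(q)=I_\diamond(q)$, in the sense that $v_m^+(q)\to v_\diamond^+(q)$; equivalently, the closure of $\bigcup_m\mathcal V_m(q)$ is $I_\diamond(q)$.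

(b) For every $m\ge2$, $(-1)^{n-1}Z_G(q,\mathbf v)>0$ for all 2-connected graphs $G$ with $n$ vertices and at least $m$ edges, and all $\mathbf v$ with $v_e\in\mathcal V_m(q)$ for all $e\in E$.

**Theorem B.** Let $0<q<1$ and let $V=(q/v^+,v^+)$ be a self-dual interval, $-\sqrt q<v^+<0$.

1. The set of 2-connected graphs $G$ (up to isomorphism) for which $z_G>0$ fails for some $\mathbf v\in V^E$ is finite if and only if $v^+<v_\diamond^+(q)$.
2. Let $\hat v_m$ be the supremum of all $v^+$ for which (b) holds for that $m$, with $V$ in place of $\mathcal V_m$. Then $\hat v_2\le\hat v_3\le\cdots$, $\hat v_m<v_\diamond^+$ for every $m$, $\hat v_m\to v_\diamond^+$, and $\hat v_2=-1+\sqrt{1-q}$.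

## 3. Deletion–contraction, merging, and 2-sums

All edge weights are negative. Three identities follow from the definition of $Z_G$.

**Deletion–contraction.** For a non-loop $e$,
$$z_G=z_{G\setminus e}+|v_e|\,z_{G/e}.\tag{3.1}$$
Indeed $Z_G=Z_{G\setminus e}+v_eZ_{G/e}$, and $G/e$ has one vertex fewer, which turns $v_e$ into $-v_e=|v_e|$.

**Parallel merging.** Parallel edges $g,h$ may be replaced by one edge with
$$1+v=(1+v_g)(1+v_h),\tag{3.2}$$
and $z$ is unchanged.

**Series merging.** Let $g,h$ be non-parallel and the only edges at a vertex $y$, which then has degree 2 and two distinct neighbors. Summing over $A\cap\{g,h\}$ (none: factor $q$; one: $v_g+v_h$; both: $v_gv_h$ and the neighbors are joined) gives $Z_G=(q+v_g+v_h)Z_{G'}$, where $G'$ has in place of $g,h$ one edge joining the two neighbors, of weight $v=\frac{v_gv_h}{q+v_g+v_h}$. Hence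
$$\text{if } q+v_g+v_h<0:\quad z_G=|q+v_g+v_h|\,z_{G'},\qquad 1+\frac qv=\Bigl(1+\frac q{v_g}\Bigr)\Bigl(1+\frac q{v_h}\Bigr).\tag{3.3}$$

A pair $\{g,h\}$ as in (3.2) or (3.3) is a **reducible pair**, and the replacement is called **merging**. If $G$ is 2-connected with at least 3 edges, merging gives a 2-connected graph: it is loopless with at least 2 edges, and neither deleting one of two parallel edges nor suppressing a degree-2 vertex with distinct neighbors creates a cut vertex.

An edge $e$ of a 2-connected graph $G$ is **legal** if $G\setminus e$ and $G/e$ are both 2-connected. In a triangle no edge is legal, since deletion leaves a path with a cut vertex.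

**2-sums.** Let $H_1,H_2$ be 2-connected graphs sharing exactly an edge $\varepsilon$ and its two ends. Put $H_1\oplus_\varepsilon H_2=(H_1\cup H_2)\setminus\varepsilon$. For instance, two triangles give a 4-cycle; if $H_2$ is a digon, the 2-sum is $H_1$ with $\varepsilon$ renamed.

*A 2-sum is 2-connected.* It is loopless with at least $2+2-2=2$ edges. Each $H_i\setminus\varepsilon$ is connected, as $H_i$ has no bridge. Remove a vertex $p$. If $p$ is not an end of $\varepsilon$, say $p\in H_1$, then $H_1-p$ is connected, and the connected graph $H_2\setminus\varepsilon$ takes over the role of $\varepsilon$. If $p$ is an end of $\varepsilon$, then $H_1-p$ and $H_2-p$ are connected and share the other end.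

*Legality passes to 2-sums.* If $e\ne\varepsilon$ is legal in $H_1$, it is legal in $H_1\oplus_\varepsilon H_2$, because $(H_1\oplus_\varepsilon H_2)\setminus e=(H_1\setminus e)\oplus_\varepsilon H_2$, and likewise for $/e$ ($\varepsilon$ is not a loop of the 2-connected graph $H_1/e$).

## 4. Bonds, polygons and 3-connected graphs: the Tutte tree

We recall a textbook theorem (Tutte, *Connectivity in Graphs*, 1966; Hopcroft–Tarjan 1973; Cunningham–Edmonds 1980).

**Tutte decomposition.** A 2-connected graph $G$ with at least 3 edges has a tree whose nodes are graphs, with the following properties.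

- Each node is a bond (at least 3 parallel edges), a polygon (a cycle with at least 3 edges), or a simple 3-connected graph with at least 4 vertices. No two bonds and no two polygons are adjacent.
- $G$ is the 2-sum of the nodes along the tree edges. Each tree edge is a **virtual** edge common to its two nodes, and adjacent nodes share exactly the two ends of that edge. Every edge of $G$ is a **real** edge of exactly one node.
- The nodes containing a given vertex form a subtree. Hence a vertex of a node that is not an end of a virtual edge of that node lies in no other node.
- The 2-sum over any subtree (remaining virtual edges kept as edges) is 2-connected.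

*Example.* Join $x$ and $y$ by three paths of length 2. The tree is a star: the center is a bond of three virtual edges $xy$, and the leaves are three triangles, each with one virtual edge $xy$ and two real edges. Doubling one edge of $K_4$ gives a tree with two nodes, $K_4$ with one virtual edge and a bond with one virtual and two real edges.

**Edges of a 3-connected graph are legal.** Let $\mu$ be simple and 3-connected with at least 4 vertices, and let $e=ab$ be an edge. For every vertex $p$ the graph $\mu-p$ is 2-connected with at least 3 vertices, so it has no bridge and at least 3 edges. Then $\mu\setminus e$ is 2-connected: for $p\notin\{a,b\}$ the graph $(\mu-p)\setminus e$ is connected since $\mu-p$ has no bridge, and for $p\in\{a,b\}$ we get $\mu-p$. Also $\mu/e$ is 2-connected: it is loopless since $\mu$ is simple, removing the new vertex leaves the connected graph $\mu-a-b$, and removing another vertex $p$ leaves the connected graph $(\mu-p)/e$. Since $G$ arises from a 3-connected node by 2-sums with the branches at its virtual edges, Section 3 yields: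

> (4.1) Every real edge of a 3-connected node of $G$ is legal in $G$.

> (4.2) If $G$ (with at least 3 edges) has no reducible pair, then its only node, or each of its at least two leaf nodes, is 3-connected. Such a node has at least 6 edges, at most one of them virtual. For every vertex $x$ of $G$ it has at least 3 edges not incident with $x$.

*Proof of (4.2).* A leaf bond, or a single bond node, has two parallel real edges. A leaf polygon, or a single polygon node, has two consecutive real edges meeting at a vertex that is not an end of a virtual edge. That vertex lies in no other node, so it has degree 2 in $G$, and its neighbors are distinct because the polygon has at least 3 edges. In each case there is a reducible pair. So the node $\mu$ is 3-connected. All its degrees are at least 3 and it has at least 4 vertices, hence at least 6 edges. If $x\in\mu$, the at least 3 edges of $\mu-x$ avoid $x$; if $x\notin\mu$, all edges do. $\square$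

## 5. The intervals $J_b$, and where plain induction stops

**The duality map.** Put $\mathcal D(t)=1-\frac q{1-t}$ on $(-\infty,1)$. If $t=1+v$, then $\mathcal D(t)=1+q/v$. So $\mathcal D$ is a decreasing involution that expresses $v\mapsto q/v$. By (3.2) and (3.3), parallel merging multiplies the numbers $t$ and series merging multiplies the numbers $\mathcal D(t)$.

**The number $a$.** Let $h(s)=(1-s)(1+s)^2=1+s-s^2-s^3$. Then $h'(s)=(1-3s)(1+s)$, so $h$ increases on $[0,\frac13]$ from $h(0)=1$ and decreases on $[\frac13,1]$ to $0$. As $0<q<1$, there is a unique $a\in(0,1)$ with $h(a)=q$, and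
$$h(b)>q\quad\text{for }0\le b<a.\tag{5.1}$$

*Claim: $v_\diamond^+=a^2-1$ and $v_\diamond^-=-(1+a)$.* Put $v=a^2-1$. Then $q=(1-a)(1+a)^2=-v(1+a)$, so
$$v^3-2qv-q^2=v^2\bigl[v+2(1+a)-(1+a)^2\bigr]=v^2[v+1-a^2]=0.$$
Also $(1-a^2)^2<(1-a^2)(1+a)=q$, so $v\in(-\sqrt q,0)$. The cubic equals $q^{3/2}-q^2>0$ at $-\sqrt q$ and $-q^2<0$ at $0$, and it tends to $\mp\infty$ at $\mp\infty$. So it has exactly one root in each of $(-\infty,-\sqrt q)$, $(-\sqrt q,0)$, $(0,\infty)$, and the middle one is the negative root closest to $0$. Finally $q/v=-(1+a)$. Hence $I_\diamond=\{v:t\in[-a,a^2]\}$. For $q=\frac{49}{64}$ we have $h(\frac34)=\frac14\cdot\frac{49}{16}=q$, so $a=\frac34$, in agreement with Section 2.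

**The intervals $J_b$.** For $0<b<1$ let
$$c(b)=\mathcal D(-b)=1-\frac q{1+b},\qquad J_b=\{v:t\in[-b,c(b)]\}.$$
We also write $t\in J_b$ for $t\in[-b,c(b)]$. Since $\mathcal D$ exchanges the two ends, $J_b$ is self-dual. It increases with $b$, its upper end is $v^+=-\frac q{1+b}\in(-\sqrt q,0)$, and $c(a)=1-(1-a)(1+a)=a^2$.

**Fix $b\in(0,a)$ and write $c=c(b)$.** By (5.1), $(1-b^2)(1+b)=h(b)>q$, that is,
$$b^2<c<1.\tag{5.2}$$

*Prefactors.* For $v_1,v_2\in J_b$ we have $q+v_1+v_2\le q-\frac{2q}{1+b}<0$. So (3.3) always applies, with a positive prefactor in terms of $z$.

*Closure.* $[-b,c]\cdot[-b,c]=[-bc,\max(b^2,c^2)]\subset[-b,c]$ by (5.2). So $J_b$ is closed under parallel merging and, applying $\mathcal D$, under series merging. The inequality $b^2<c$ needed here is exactly $h(b)>q$.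

*The digon.* By (1.3) a digon has $z>0$ iff $t_1t_2<1-q$, which is the condition $q+v_1+v_2+v_1v_2<0$. Multiplying by $q/(v_1v_2)>0$ gives the same condition for $q/v_1,q/v_2$. Hence
$$t_1t_2<1-q\iff\mathcal D(t_1)\mathcal D(t_2)<1-q.\tag{5.3}$$

The first approach to try is induction: merge when possible, otherwise delete and contract a legal edge.

**Proposition 1.** If $0<b<a$ and $b^2<1-q$, then $z_G>0$ for all 2-connected $G$ with weights in $J_b$.

*Proof.* Induction on $|E|$. If $|E|=2$, then $t_1t_2\le\max(b^2,c^2)$; here $b^2<1-q$ by assumption, and $c^2<1-q$ by (5.3) applied to $(-b,-b)$. Let $|E|\ge3$. If there is a reducible pair, merge it: the new graph is 2-connected with weights in $J_b$ and the prefactor is positive. If not, (4.2) and (4.1) give a legal edge $e$, and (3.1) writes $z_G$ as a positive combination of $z_{G\setminus e}$ and $z_{G/e}$, both positive by induction. $\square$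

This stops at one definite point, the digon at the bottom of the induction. We have
$$1-q=1-h(a)=a(a^2+a-1)<a^2,\tag{5.4}$$
because $a^2+a-1<a$. So there are $b$ with $\sqrt{1-q}<b<a$. For these every other step of the proof works, but the digon with $t_1=t_2=-b$ has $z<0$. For $q=\frac{49}{64}$ this concerns $\frac{\sqrt{15}}8<b<\frac34$. We must use that $G$ is large, and deletion–contraction destroys size. So we look for something that the induction can carry along and that repairs the digon.

## 6. Levels and special edges

Fix $b\in(0,a)$. If one of the two digon edges has $t$ near $0$, then $t_1t_2<1-q$. Merging shrinks products, so merged edges should approach $t=0$. We now measure this by a chain of nested self-dual intervals.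

For $0<\beta\le b$ let $\gamma=\mathcal D(-\beta)=1-\frac q{1+\beta}$ and $S_\beta=[-\beta,\gamma]$. It is self-dual, it increases with $\beta$, and $S_b=J_b$. Put
$$\psi(\beta)=\beta^2+(1-b)\beta-b(1-q),\qquad\theta=\frac{1-q}b,$$
and let $\beta^*$ be the unique positive root of $\psi$ (note $\psi(0)<0$ and $\psi$ is convex).

**Step 1: four inequalities, which compare $S_\beta\cdot J_b$ with $S_\beta$.**

- $b\gamma\le\beta\iff b(1+\beta-q)\le\beta(1+\beta)\iff\psi(\beta)\ge0\iff\beta\ge\beta^*$, and the same with strict inequalities.
- $\psi(b)=bq>0$, and $\psi(\theta)=\frac{1-q}{b^2}\bigl[(1-q)+b(1-b)-b^3\bigr]=\frac{1-q}{b^2}(h(b)-q)>0$. So $\beta^*<\min(\theta,b)$.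
- $b\beta<\gamma$ for $0<\beta\le b$. This says $(1-b\beta)(1+\beta)>q$. The left side is concave in $\beta$, equals $1>q$ at $\beta=0$ and $h(b)>q$ at $\beta=b$. In particular $\gamma>0$.
- If $b\beta<1-q$, then $c\gamma<1-q$. This is (5.3) for $(t_1,t_2)=(-\beta,-b)$, whose image under $\mathcal D$ is $(\gamma,c)$.

**Step 2: merging with an edge of $J_b$ moves $S_\beta$ strictly inward.** Let $\beta\in[\beta^*,b]$. Since $\gamma,c>0$,
$$S_\beta\cdot J_b=[-\max(\beta c,b\gamma),\ \max(b\beta,c\gamma)]\subset S_{\varphi(\beta)},\quad\varphi(\beta)=\max\{\beta c,\ b\gamma,\ -\mathcal D(\max(b\beta,c\gamma))\}.\tag{6.1}$$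
The third entry of $\varphi$ ensures that the upper end $\mathcal D(-\varphi(\beta))$ is at least $\max(b\beta,c\gamma)$, because $\mathcal D$ is a decreasing involution. Applying $\mathcal D$, which preserves $S_\beta$, $J_b$ and $S_{\varphi(\beta)}$, we get the same inclusion for series merging. The function $\varphi$ is continuous and positive, and
$$\varphi(\beta)<\beta\quad\text{on }(\beta^*,b],$$
because $\beta c<\beta$, $b\gamma<\beta$, and $\max(b\beta,c\gamma)<\gamma$ gives $-\mathcal D(\max(b\beta,c\gamma))<-\mathcal D(\gamma)=\beta$. By continuity, $\varphi(\beta^*)\le\beta^*$, so $\varphi(\beta)\le b$ throughout.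

**Step 3: finitely many moves suffice.** Fix $\bar\beta\in(\beta^*,\min(\theta,b))$. Put $\beta_0=b$ and $\beta_{j+1}=\max(\bar\beta,\varphi(\beta_j))$. This sequence is nonincreasing. Since $\beta-\varphi(\beta)$ is bounded below by a positive constant on the compact interval $[\bar\beta,b]$, there is $k=k(b)\ge1$ with $\beta_k=\bar\beta$. Put
$$S=S_{\bar\beta}=[-\bar\beta,\bar\gamma],\qquad\bar\gamma=\mathcal D(-\bar\beta)>0.$$
It is a neighborhood of $t=0$.

**Definition (levels).** An edge has level $\ell\in\{0,\dots,k\}$ if $t\in S_{\beta_\ell}$. Since the sets are nested, an edge of level $\ell$ has all smaller levels too, and "level at least $\ell$" means the same. Every weight in $J_b$ has level $0$. Edges of level $k$, those with $t\in S$, are called **special**.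

By (6.1), merging edges of levels $\ell,\ell'$ gives an edge of level $\min(k,\max(\ell,\ell')+1)$. In particular, merging a special edge with an edge of $J_b$ gives a special edge, since $\varphi(\bar\beta)<\bar\beta$. Moreover,
$$\text{merging at least }2^k\text{ edges of }J_b\text{ into one, in any order, gives a special edge.}\tag{6.2}$$
Indeed, the binary tree of mergings has at least $2^k$ leaves, hence depth at least $k$, and the level rises by one (up to $k$) at each step along a longest branch.

*Example.* Take $q=\frac{49}{64}$, $b=\frac58$, so $a=\frac34$ and $c=1-\frac{49}{104}=\frac{55}{104}$. Since $b^2=\frac{25}{64}>\frac{15}{64}=1-q$, the digon fails and Proposition 1 does not apply. Here $\theta=\frac38$, and $\bar\beta=\frac7{20}$ is allowed: $\psi(\frac7{20})=0.1225+0.13125-0.1464\ldots>0$ and $\frac7{20}<\frac38$. Next, $\varphi(b)=\max\{\frac{275}{832},\,-\mathcal D(\frac{25}{64})\}$ with $-\mathcal D(\frac{25}{64})=\frac{49}{39}-1=\frac{10}{39}$ (note $c^2<b^2$). So $\varphi(b)=\frac{275}{832}<\frac7{20}$, and $k=1$: one merging produces a special edge, and $S=[-\frac7{20},\frac{187}{432}]$.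

**Lemma 1.** If $G$ is 2-connected, all weights lie in $J_b$, and some edge $f$ is special, then $z_G>0$.

*Proof.* Induction on $|E|$. If $|E|=2$, then $z_G=q(1-q-t_ft_g)$ and $t_ft_g\le\max(b\bar\beta,c\bar\gamma)$. Here $b\bar\beta<b\theta=1-q$, so also $c\bar\gamma<1-q$ by the last item of Step 1. Hence $z_G>0$. Let $|E|\ge3$. If there is a reducible pair, merge it; the prefactor is positive, and the special edge, or the merged edge containing it, is special. Otherwise (4.2) and (4.1) give at least 5 legal edges, hence a legal $e\ne f$. Both $G\setminus e$ and $G/e$ are 2-connected and contain $f$, so (3.1) and induction give $z_G>0$. $\square$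

Since $0\in S$, Lemma 1 contains the promised fact that $z_G^0>0$ for every 2-connected $G$ with weights in $J_b$ and every $f$.

## 7. A vertex of large degree

Many edges at one vertex force a special edge to appear somewhere in every branch of the induction. To prove this we count how many of the original edges at $x$ each current edge has absorbed.

**Lemma 2.** Let $D=2^{k+1}$. If $G$ is 2-connected, all weights lie in $J_b$, and some vertex $x$ has degree at least $D$, then $z_G>0$.

*Proof.* We prove a more general statement. Let each edge carry an assigned level $\ell(e)$, which it has, and an integer $m_e\ge0$ such that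
$$m_e\le2^{\ell(e)}\ \text{ whenever }\ell(e)<k;\qquad m_e\ge1\Rightarrow e\ni x;\qquad\sum_em_e\ge2^{k+1}.$$
Then $z_G>0$. The lemma is the case where all levels are $0$, $m_e=1$ for edges at $x$, and $m_e=0$ otherwise.

*Bookkeeping.* When two edges are merged, add their $m$'s and assign the level $\min(k,\max(\ell,\ell')+1)$. The first condition survives: if the new level is $<k$, then both old levels are $<k$, and $m_e+m_{e'}\le2^\ell+2^{\ell'}\le2^{\max(\ell,\ell')+1}$.

*Induction on $|E|$.* If some edge has assigned level $k$, use Lemma 1. If $|E|=2$, or if $x$ has degree 2, then only two edges carry the total $2^{k+1}$, so some edge has $m_e\ge2^k$. If its level were $\ell<k$, then $m_e\le2^{k-1}$, a contradiction. So this edge has level $k$ and we are done.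

Otherwise $\deg x\ge3$ and $|E|\ge3$. If there is a reducible pair, merge it. An edge parallel to an edge at $x$ is at $x$. A series pair has its degree-2 vertex $y\ne x$, as $\deg x\ge3$; if it contains an edge $xy$, then the merged edge is again at $x$. So all conditions persist, and the prefactor is positive.

If there is no reducible pair, (4.2) gives a 3-connected node with at least 3 edges not incident with $x$, at most one of them virtual. So by (4.1) there is a legal $e$ not incident with $x$, and $m_e=0$. In $G\setminus e$ and in $G/e$ the edges at $x$ are the same as before, so the conditions persist; use (3.1) and induction. $\square$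

What is left? A large graph may have no vertex of large degree and no two edges that can be merged; large simple 3-connected graphs of bounded degree are like this. There the lemmas so far say nothing: deletion–contraction may reach small graphs without a special edge, which can be negative. Section 8 shows that this is, in essence, the only remaining case, and Sections 9–11 handle it by averaging.

## 8. Expansions relative to an edge, and the structure of large graphs

Fix $b_1$ with $0<b_1\le b$. In this section graphs have weights in $J_{b_1}\subset J_b$ (and $J_{b_1}$ is closed under merging); levels refer to $b$.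

**Definition (expansion).** An expansion of $G$ relative to an edge $f$ is an identity $z_G=\sum_lc_lz_{G_l}$ with $c_l>0$, obtained by repeatedly merging reducible pairs not containing $f$ and applying (3.1) to legal edges different from $f$.

The numbers $c_l$ are sums or products built from prefactors and $|v_e|$ with $e\ne f$. So $c_l$ does not depend on $v_f$, and the identity holds for all values of $v_f$. The $G_l$ are 2-connected, contain $f$, and have weights in $J_{b_1}$ off $f$. Expanding the terms of an expansion again gives an expansion. For $K_4$, for instance, $z_{K_4}=z_{K_4\setminus e}+|v_e|z_{K_4/e}$ with $e\ne f$ is an expansion relative to $f$.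

The next lemma replaces one side of a 2-sum by a single edge, and does so without losing level.

**Lemma 3.** Let $G=A\oplus_\varepsilon\hat B$ with $A,\hat B$ 2-connected, $f\in A\setminus\varepsilon$, $B=E(\hat B)\setminus\varepsilon$, $g\in B$, where $g$ has level $\ell(g)$. Then $G$ has an expansion relative to $f$ in which every $G_l$ is $A$ with $\varepsilon$ replaced by a single real edge of level at least $\ell(g)$, and of level at least $\min(k,\ell(g)+1)$ if $|B|\ge2$.

*Proof.* Induction on $|B|$, for all $A$ simultaneously. If $|B|=1$, then $\hat B$ is a digon and $G$ is $A$ with $\varepsilon$ replaced by $g$. Let $|B|\ge2$, so $\hat B$ has at least 3 edges.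

**(i) Two edges of $B$ form a reducible pair of $\hat B$.** They are also a reducible pair of $G$: the degree-2 vertex of a series pair inside $B$ is not an end of $\varepsilon$. Merge them. If $g$ is in the pair, the merged edge has level at least $\min(k,\ell(g)+1)$, and we use induction with the merged edge in the role of $g$. If not, then $|B|\ge3$, at least two edges remain, and induction for $g$ gives level at least $\min(k,\ell(g)+1)$.

**(ii) $\varepsilon$ and some $h\in B$ form a reducible pair of $\hat B$.** The plan is to move $h$ over to the other side.

If they are parallel, let $A'$ be $A$ with $h$ added parallel to $\varepsilon$, let $\hat B''=\hat B\setminus h$, and $\varepsilon''=\varepsilon$.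

If they are in series at $y$, write $\varepsilon=ya_1$, $h=yw$, $w\ne a_1$. Let $\hat B''$ be $\hat B$ with $\varepsilon,h$ merged to an edge $\varepsilon''=a_1w$. Let $A'$ be $A$ with $\varepsilon$ replaced by the path consisting of $\varepsilon''=a_1w$ and $h=wy$, where $w$ has degree 2 in $A'$.

In both cases $A'$ and $\hat B''$ are 2-connected, $G=A'\oplus_{\varepsilon''}\hat B''$, $f\in A'\setminus\varepsilon''$, and $B''=B\setminus h\ne\emptyset$ is smaller than $B$. Apply induction, with $g$ if $g\ne h$ and with any edge of $B''$ otherwise. In each term we have $A'$ with $\varepsilon''$ replaced by a single edge $w_0$, which has level at least $\ell(g)$ if $g\ne h$. Then $\{w_0,h\}$ is a reducible pair not containing $f$; merge it (there are at least 3 edges, since $A\setminus\varepsilon\neq\emptyset$). One of $w_0,h$ has level at least $\ell(g)$, so we obtain $A$ with $\varepsilon$ replaced by an edge of level at least $\min(k,\ell(g)+1)$.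

**(iii) $\hat B$ has no reducible pair.** By (4.2) and (4.1), $\hat B$ has at least 5 legal edges, hence a legal $e\notin\{\varepsilon,g\}$. By Section 3 it is legal in $G$. Apply (3.1), then induction to $A\oplus_\varepsilon(\hat B\setminus e)$ and $A\oplus_\varepsilon(\hat B/e)$. As $\hat B$ has at least 6 edges, both still have at least 4 edges besides $\varepsilon$, and $g$ is still present, so the level is at least $\min(k,\ell(g)+1)$. $\square$

**Lemma 4.** For every $N$ there is $N'$ such that every 2-connected $G$ with at least $N'$ edges and every edge $f$ of $G$ admit an expansion relative to $f$ in which each $G_l$ is of one of two types.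

*Type 1:* $G_l$ has a special edge $g\ne f$.

*Type 2:* $G_l$ is $P\oplus_{f^*}\hat A$ with $\hat A$ 2-connected and $f\in\hat A\setminus f^*$, or $G_l$ is $P$ itself with $f^*:=f\in E(P)$, where $P$ is a simple 3-connected graph with at least $N$ edges.

*Proof.* Put $M=\max(N,2^k+2)$ and $N'=M^{k+2}$. Root the Tutte tree of $G$ at the node containing $f$. For a non-root node $\nu$, the **branch** at $\nu$ is the 2-sum $\hat B$ over the subtree formed by $\nu$ and everything below it. With $A$ the 2-sum over the other nodes and $\varepsilon$ the virtual edge from $\nu$ to its parent, $G=A\oplus_\varepsilon\hat B$ and $f\in A\setminus\varepsilon$. So Lemma 3 applies and replaces the branch by one real edge. Other branches are unaffected, and the lemma can then be applied to them.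

**Case 1: some 3-connected node $P$ has at least $N$ edges.** Apply Lemma 3 to each child branch of $P$ in turn. In each term all edges of $P$ are real except the virtual edge to the parent, if there is one. This is type 2, with $f^*$ that virtual edge, or $f^*=f$ if $P$ is the root.

**Case 2: some bond or polygon has at least $2^k+2$ edges.** Apply Lemma 3 to its child branches. All edges of this node except one (the parent virtual edge, or $f$ if the node is the root) are now real edges different from $f$. There are at least $2^k+1$ of them; they are all parallel, or they form a path whose interior vertices have degree 2. Merge $2^k$ of them (consecutive ones, for a polygon) successively. This takes $2^k-1$ mergings, so the node keeps at least 3 edges throughout and all merged pairs are reducible. By (6.2) the result is a special edge different from $f$: type 1.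

**Case 3: neither.** Then every node has fewer than $M$ edges. Every edge of $G$ is a real edge of a node, so there are more than $|E|/M\ge M^{k+1}$ nodes. Each node has fewer than $M$ children, so at most $\sum_{i\le k}M^i\le M^{k+1}$ nodes have depth at most $k$. Hence there is a path $\nu_0,\nu_1,\dots,\nu_{k+1}$ from the root downward. Apply Lemma 3 to the branch at $\nu_{k+1}$; we get a single edge, of level at least $0$. Then apply it to the resulting branch at $\nu_k$, with $g$ the edge just obtained. Here $|B|\ge2$, since $\nu_k$ has at least 3 edges and each one other than the parent edge contributes at least one edge to $B$. So we get an edge of level at least $1$. Continue upward. The branch at $\nu_1$ becomes an edge of level $k$, different from $f$: type 1. $\square$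

## 9. Deletion is at most a constant times contraction

In the averaging argument we shall contract along a path and keep only the term in which everything has been contracted. This term must not be negligible, and the next lemma guarantees it as long as degrees are bounded.

**Lemma 5.** Fix $b\in(0,a)$ and $D$. There is $K=K(q,b,D)<\infty$ such that the following holds. Let $G$ be a graph, $e=xw$ a non-loop edge and $f\ne e$ an edge, $G/e$ 2-connected, $\deg_Gx,\deg_Gw\le D$, all weights in $J_b$, and $f$ special. Then $z_{G\setminus e}\le K\,z_{G/e}$.

*Proof.* Since $f$ is a special edge of the 2-connected graph $G/e$, Lemma 1 gives $z_{G/e}>0$. Put $Q(G)=z_{G\setminus e}/z_{G/e}$. Let $w^*$ be the vertex of $G/e$ into which $e$ is contracted. No edge is parallel to $e$, since $G/e$ is loopless.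

**Step 1: operations that do not decrease the maximum of $Q$.** Suppose $|V(G/e)|\ge3$, so $|E(G/e)|\ge3$. Consider three operations.

(a) *Delete and contract an edge $e'\ne f$ that is not incident with $x$ or $w$ and is legal in $G/e$.* By (3.1) for $e'$ in $G\setminus e$ and in $G/e$,
$$Q(G)=\frac{z_{(G\setminus e')\setminus e}+|v_{e'}|z_{(G/e')\setminus e}}{z_{(G\setminus e')/e}+|v_{e'}|z_{(G/e')/e}}\le\max\bigl(Q(G\setminus e'),Q(G/e')\bigr),$$
since both terms of the denominator are positive by Lemma 1. Both $G\setminus e'$ and $G/e'$ satisfy the hypotheses; the degrees of $x,w$ are unchanged.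

(b) *Merge a parallel pair of $G$.* It may contain $f$; it does not contain $e$. It is also a parallel pair in $G\setminus e$ and in $G/e$, so $Q$ is unchanged. Degrees do not increase.

(c) *Merge a series pair of $G$ at a vertex $y\notin\{x,w\}$ of degree 2.* The pair may contain $f$. The two neighbors of $y$ are not $x$ and $w$: otherwise $y$ would be adjacent in $G/e$ only to $w^*$, and $w^*$ would be a cut vertex of $G/e$. So it is a series pair also in $G\setminus e$ and in $G/e$, with the same positive prefactor. Hence $Q$ is unchanged, and so are the degrees of $x,w$.

In (b) and (c), $G/e$ stays 2-connected, weights stay in $J_b$, and $f$, or the merged edge containing it, stays special. Each operation decreases $|E|$. So $Q(G)$ is at most the maximum of $Q$ over finitely many *terminal* configurations reached from $G$: those with $|V(G/e)|=2$, or where no operation is possible.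

**Step 2: the claim that suffices.** *Claim: a terminal configuration has at most $6D+1$ edges.* Given this, there are finitely many terminal triples $(G,e,f)$ up to isomorphism. For each, $Q$ is a continuous function on a compact set of weights ($t_f\in S$, the other weights in $J_b$), with positive denominator by Lemma 1. So $Q$ is bounded, and $K$ exists.

**Step 3: what being terminal means.** Let $G_1=G/e$ and $d^*=\deg_{G_1}w^*\le2D-2$. If $|V(G_1)|=2$, then $|E(G_1)|=d^*$ and the claim holds. Let $|V(G_1)|\ge3$. Then:

- ($\alpha$) Every parallel class of $G_1$ has size at most 2, and a class of size 2 consists of edges at $w^*$, one coming from $x$ and one from $w$. For two edges parallel in $G_1$ but not in $G$ must be of this kind, and (b) is impossible.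
- ($\beta$) Every vertex $y\ne w^*$ of $G_1$ has degree at least 3. For it has degree at least 2, and if it had degree 2, its two edges in $G$ would allow (b) or (c).
- ($\gamma$) Every real edge of a 3-connected node of $G_1$ is incident with $w^*$ or equals $f$. For such edges are legal in $G_1$ by (4.1), and (a) is impossible.

**Step 4: the Tutte tree of $G_1$ has only bonds and polygons, all containing $w^*$.** If the tree had a single node, this would not be a bond (as $|V(G_1)|\ge3$), nor a polygon (by $\beta$), nor 3-connected (at least 3 real edges would avoid $w^*$, contradicting $\gamma$). So there are at least two leaves.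

A leaf is not 3-connected: at least 3 of its edges would avoid $w^*$, at most one of these is virtual and at most one is $f$, contradicting ($\gamma$). A leaf bond has at least 2 parallel real edges; by ($\alpha$) it contains $w^*$ and has exactly two real edges, at $w^*$. A leaf polygon has at least 2 real edges, forming a path whose interior vertices have degree 2 in $G_1$; by ($\beta$) its only interior vertex is $w^*$.

So all leaves contain $w^*$. The nodes containing $w^*$ form a subtree, and a subtree containing all leaves is the whole tree. Hence all nodes contain $w^*$. Adjacent nodes share only the ends of their virtual edge, so *every virtual edge is incident with $w^*$*. Consequently: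

- There are no leaf polygons, since there $w^*$ was not an end of the virtual edge. All leaves are bonds.
- There are no 3-connected nodes: such a node would have at least 3 edges avoiding $w^*$, all real, contradicting ($\gamma$).
- A polygon node has only two edges at $w^*$, so at most two virtual edges; as it is not a leaf, it has exactly two. Its other edges are real and form a path whose interior vertices are not ends of virtual edges, so they have degree 2 in $G_1$; by ($\beta$) there are none, and there is exactly one such edge.
- A bond consists of edges at $w^*$.

**Step 5: counting.** Each leaf has at least 2 real edges at $w^*$, so there are at most $d^*/2$ leaves, and at most that many nodes of tree-degree at least 3 (a tree has fewer such nodes than leaves). A bond has at least 3 edges, so a bond of tree-degree at most 2 has a real edge at $w^*$; there are at most $d^*$ of these. Hence the number $\mathsf B$ of bonds is at most $\frac32d^*$. Every tree edge joins a bond to a polygon, and every polygon has tree-degree 2. So the number $\mathsf P$ of polygons satisfies $2\mathsf P=\mathsf B+\mathsf P-1$, i.e. $\mathsf P=\mathsf B-1$. The edges of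 $G_1$ not at $w^*$ are the single real edges of the polygons. Therefore
$$|E(G_1)|=d^*+\mathsf P<\tfrac52d^*<6D,$$
and $|E(G)|=|E(G_1)|+1\le6D+1$. $\square$

## 10. A non-separating induced path

In a large 3-connected graph of bounded degree we want a long path whose edges can be contracted one after another, each being legal when its turn comes, without touching both ends of $f^*$.

**Lemma 6.** Let $P$ be a simple 3-connected graph, $f^*$ an edge, and $u,v$ distinct non-adjacent vertices. There is an end $a_0$ of $f^*$ and an induced $u$–$v$ path $X$ avoiding $a_0$ such that $P-V(X)$ is connected.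

*Proof.* As $u,v$ are non-adjacent, some end $a_0$ of $f^*$ is not in $\{u,v\}$. The graph $P-a_0$ is connected, so there are $u$–$v$ paths avoiding $a_0$. Among them choose $X$ so that the component $C_0$ of $P-V(X)$ containing $a_0$ has as many vertices as possible and, subject to this, $X$ is as short as possible.

**$X$ is induced.** A chord would give a shorter path on a subset of $V(X)$, with $C_0$ not smaller.

**There is no other component.** Suppose there is one. For each component $C\ne C_0$ of $P-V(X)$, its neighborhood $N(C)\subset V(X)$ has at least 3 vertices, since otherwise $N(C)$ would separate $C$ from $C_0$. Let $w_C,w_C'$ be the first and last vertices of $N(C)$ along $X$.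

First, *no vertex $y$ of $X$ strictly between $w_C$ and $w_C'$ has a neighbor in $C_0$*. Otherwise reroute $X$ from $w_C$ through $C$ to $w_C'$. The new path avoids $a_0$, and its component containing $a_0$ contains $C_0\cup\{y\}$, contradicting the choice of $X$.

View $X$ as a real interval. Let $(\alpha,\beta)$ be a connected component of the union of the open spans $(w_C,w_C')$ over $C\ne C_0$; then $\alpha,\beta$ are vertices of $X$. Let $T$ consist of the vertices of $X$ in $(\alpha,\beta)$ and of all $C\ne C_0$ whose open span lies inside $(\alpha,\beta)$. Then $T\ne\emptyset$. We determine the neighbors of $T$.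

A vertex $y$ of $X$ in $(\alpha,\beta)$ lies in some open span, so it has no neighbor in $C_0$. Its neighbors on $X$ are in $[\alpha,\beta]$, as $X$ is induced. If it has a neighbor in a component $C\ne C_0$, it lies in the closed span of $C$, so the open span of $C$ meets $(\alpha,\beta)$ and hence lies inside it; thus $C\subset T$. A component $C\subset T$ has neighbors only in its closed span, hence in $[\alpha,\beta]$.

So all neighbors of $T$ outside $T$ are in $\{\alpha,\beta\}$, and $\{\alpha,\beta\}$ separates $T$ from $C_0$. This contradicts 3-connectivity. $\square$

## 11. Averaging $\rho$ over an expansion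

**Theorem 0.** For every $b\in(0,a)$ there is $N(b)$ such that $z_G>0$ for every 2-connected $G$ with at least $N(b)$ edges and all weights in $J_b$.

*Proof.* Fix $b'\in(b,a)$; the gap between $b$ and $b'$ leaves room to stretch a weight. Let $k$, $S$, "level" and "special" be those belonging to $b'$. Let $D=2^{k+1}\ge4$, let $K>0$ be a constant as in Lemma 5 for $(q,b',D)$, and use Section 8 with $J_b\subset J_{b'}$ in the roles of $J_{b_1}\subset J_b$. Choose
$$\delta\in(0,1)\text{ with }\tfrac1{1-\delta}[-b,c(b)]\subset[-b',c(b')],\qquad\tau_0\in(0,1)\text{ with }\tau_0[-b,c(b)]\subset S.$$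
Both exist, as $b<b'$, $0<c(b)<c(b')$, and $S$ is a neighborhood of $0$.

Let $G$ be 2-connected with weights in $J_b$ and $f\in E$. Write $z_G=z_G^0+t_fz_G^1$ as in (1.1). Since $0\in S$, Lemma 1 (for $b'$) gives $z_G^0>0$, and $\rho(G,f)=z_G/z_G^0$ is defined.

**Step 1: a uniform lower bound.** Always
$$\rho(G,f)\ge1-\frac1{\tau_0}.\tag{11.1}$$
Lemma 1 with $t_f$ replaced by $\tau_0t_f\in S$ gives $z_G^0+\tau_0t_fz_G^1>0$, that is, $t_fz_G^1>-z_G^0/\tau_0$.

**Step 2: good graphs.** If $G$ has a vertex of degree at least $D$, or a special edge $g\ne f$, then
$$\rho(G,f)\ge\delta.\tag{11.2}$$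
Replace $t_f$ by $t_f/(1-\delta)\in J_{b'}$. Lemma 2 or Lemma 1 (for $b'$) gives $z_G^0+\frac{t_f}{1-\delta}z_G^1>0$, that is, $z_G>\delta z_G^0$.

**Step 3: averaging.** If $z_G=\sum c_lz_{G_l}$ is an expansion relative to $f$, it holds for all values of $v_f$, so also $z_G^0=\sum c_lz_{G_l}^0$, where all $z_{G_l}^0>0$ by Lemma 1. Hence
$$\rho(G,f)=\frac{\sum_lc_lz^0_{G_l}\,\rho(G_l,f)}{\sum_lc_lz_{G_l}^0}\tag{11.3}$$
is a weighted average of the $\rho(G_l,f)$, with positive weights proportional to $c_lz_{G_l}^0$.

**Step 4: the quantity to push up.** Let $\lambda_N$ be the infimum of $\rho(G,f)$ over all 2-connected $G$ with at least $N$ edges, weights in $J_b$, and $f\in E(G)$. By (11.1) $\lambda_N>-\infty$, and $\lambda_N$ is nondecreasing in $N$.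

> **Claim.** There is $\pi\in(0,1)$, independent of $N$, such that for each $N$ there is $N'$ with $\lambda_{N'}\ge\pi\delta+(1-\pi)\min(\lambda_N,\delta)$.

**Step 5: the Claim implies the theorem.** If $\lambda_N\ge\delta$ for some $N$, then $\lambda_N>0$. Otherwise $\lambda_N$ increases to a limit $\lambda\le\delta$, and the Claim gives $\lambda\ge\pi\delta+(1-\pi)\lambda_N$ for all $N$, so $\lambda\ge\pi\delta+(1-\pi)\lambda$ and $\lambda=\delta$. In either case $\lambda_N>0$ for some $N=:N(b)$. Then $z_G\ge\lambda_Nz_G^0>0$ for every $G$ as in the theorem.

**Step 6: reduction of the Claim to one 3-connected piece of bounded degree.** Let $N_1=\max(N+D,D^{D+1})$, and let $N'$ be as in Lemma 4 for $N_1$. Expand a graph with at least $N'$ edges by Lemma 4. By (11.3) it suffices to bound $\rho$ for each term. Terms of type 1 have $\rho\ge\delta$ by (11.2), which is enough, since the asserted bound is at most $\delta$. So let $G$ be of type 2: $G=P\oplus_{f^*}\hat A$ or $G=P$, with $|E(P)|\ge N_1$. Then $|E(G)|\ge N_1$. If $G$ has a vertex of degree at least $D$, use (11.2). So assume that all degrees of $G$ are less than $D$. The same holds for $P$: we have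 $\deg_P\le\deg_G$ on $V(P)$, since $\hat A\setminus f^*$ has an edge at each end of $f^*$.

**Step 7: a long path in $P$.** We have $|V(P)|\ge\frac{2N_1}{D-1}>D^D$. At most $\sum_{i<D}(D-1)^i<D^D$ vertices are at distance less than $D$ from a given vertex. So there are $u,v$ with $\mathrm{dist}_P(u,v)\ge D$; in particular they are distinct and non-adjacent. Let $X=p_0p_1\cdots p_r$, $r\ge D$, be the path of Lemma 6, with edges $e_i=p_{i-1}p_i$. Since $X$ avoids $a_0$, all $e_i\ne f^*$, so they are edges of $G$ different from $f$. For $0\le i<D$ put
$$X_i=\{p_0,\dots,p_i\},\quad P_i=P/e_1/\cdots/e_i,\quad G_i=G/e_1/\cdots/e_i,$$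
and let $x_i$ be the vertex that $X_i$ becomes.

**Step 8: the contractions are legal.** *$P_i$ is 2-connected.* It is loopless, since $X$ is induced and $P$ is simple. Each $p_j$ has degree at least 3 and at most 2 neighbors on $X$, hence a neighbor in the graph $P-V(X)$, which is connected and nonempty. So $P_i-x_i=P-X_i$ is connected. For $p\ne x_i$, $P_i-p$ is a contraction of the connected graph $P-p$. There are at least two edges, by (11.4) below.

*$P_{i-1}\setminus e_i$ is 2-connected for $1\le i<D$.* It is loopless. For $p\notin\{x_{i-1},p_i\}$, $(P_{i-1}\setminus e_i)-p$ is a contraction of $(P-p)\setminus e_i$, which is connected because $P-p$ is 2-connected and has no bridge. For $p\in\{x_{i-1},p_i\}$, $(P_{i-1}\setminus e_i)-p=P_{i-1}-p$ is connected. It is itself connected because $P\setminus e_i$ is, and by (11.4) $x_{i-1}$ has at least 2 edges in it.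

So $e_i$ is legal in $P_{i-1}$. As $a_0\notin X$, $f^*$ is not a loop of $P_i$, and $G_i$ is $P_i\oplus_{f^*}\hat A$ (or $P_i$). By Section 3, $e_i$ is legal in $G_{i-1}$.

**Step 9: contraction creates a vertex of large degree.** The only edges of $P$ inside $X_i$ are $e_1,\dots,e_i$, so
$$\deg_{G_i}(x_i)\ge\deg_{P_i}(x_i)=\sum_{j\le i}\deg_P(p_j)-2i\ge3(i+1)-2i=i+3.\tag{11.4}$$
Let $s$ be the least $i$ such that $G_i$ has a vertex of degree at least $D$. Since $G_0=G$ has none, and $i=D-3$ suffices by (11.4), $1\le s\le D-3$.

**Step 10: the expansion, and the weight of its last term.** Applying (3.1) to $e_1,\dots,e_s$ in turn,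
$$z_G=\sum_{i=0}^{s-1}c_i\,z_{G_i\setminus e_{i+1}}+c_s\,z_{G_s},\qquad c_i=\prod_{j\le i}|v_{e_j}|,\tag{11.5}$$
and the same for $z^0$; this is an expansion relative to $f$. For $i<s$ all degrees in $G_i$ are less than $D$, and $G_i/e_{i+1}=G_{i+1}$ is 2-connected. So Lemma 5 (for $b'$, with $t_f=0\in S$) gives $z^0_{G_i\setminus e_{i+1}}\le Kz^0_{G_{i+1}}$. Hence
$$z^0_{G_i}=z^0_{G_i\setminus e_{i+1}}+|v_{e_{i+1}}|z^0_{G_{i+1}}\le(K+|v_{e_{i+1}}|)\,z^0_{G_{i+1}}.$$
Weights in $J_b$ satisfy $|v_e|\ge\frac q{1+b}$, and $y\mapsto\frac y{K+y}$ is increasing, so
$$|v_{e_{i+1}}|\,z^0_{G_{i+1}}\ge p\,z^0_{G_i},\qquad p=\frac{q/(1+b)}{K+q/(1+b)}\in(0,1).$$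
Multiplying up, $c_sz^0_{G_s}\ge p^sz^0_G\ge p^Dz_G^0$. So the last term has weight at least $\pi:=p^D$ in the average (11.3).

**Step 11: conclusion of the Claim.** By (11.2), $\rho(G_s,f)\ge\delta$. For $i<s$, $G_i\setminus e_{i+1}$ is 2-connected with at least $N_1-D\ge N$ edges, so $\rho(G_i\setminus e_{i+1},f)\ge\lambda_N$. Therefore (11.3) gives $\rho(G,f)\ge\pi\delta+(1-\pi)\min(\lambda_N,\delta)$. The number $\pi$ does not depend on $N$. $\square$

Notice that the terms $G_i\setminus e_{i+1}$ were never shown to have $z>0$ inside the Claim; the bound $\lambda_N$ may be negative at that stage. Only the share $\pi$ of the good term was needed.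

## 12. The sequence $\mathcal V_m$: proof of Theorem A

Theorem 0 gives a threshold $N(b)$ for each $b$; we now arrange this as a strictly increasing sequence of intervals indexed by $m$.

By (5.4), $\sqrt{1-q}<a$. Choose $0<s_0<s_1<s_2<\cdots\to a$ with $s_1<\sqrt{1-q}$. Put $M_1=2$ and choose integers $M_1<M_2<\cdots$ with $M_j\ge N(s_j)$ for $j\ge2$. Then for each $j\ge1$,
$$z_G>0\text{ for all 2-connected }G\text{ with at least }M_j\text{ edges and weights in }J_{s_j}:\tag{12.1}$$
by Theorem 0 if $j\ge2$, and by Proposition 1 if $j=1$, as $s_1^2<1-q$. For $M_j\le m<M_{j+1}$ let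
$$b_m=s_j-(s_j-s_{j-1})2^{-(m-M_j)-1}\in(s_{j-1},s_j),\qquad v_m^+=-\frac q{1+b_m},\qquad\mathcal V_m=(q/v_m^+,v_m^+).$$

Within a block $M_j\le m<M_{j+1}$ the numbers $b_m$ increase strictly, and they pass $s_j$ when the next block begins. So $b_m$ is strictly increasing, and $b_m\to a$. Hence $-\sqrt q<v_m^+<0$, $\mathcal V_m\subsetneq\mathcal V_{m+1}$, and $v_m^+\to-\frac q{1+a}=a^2-1=v_\diamond^+$. This is (a). If $G$ is 2-connected with at least $m\ge M_j$ edges and all $v_e\in\mathcal V_m\subset J_{s_j}$, then $z_G>0$ by (12.1). This is (b). $\blacksquare$

## 13. Series–parallel graphs at the ends of $I_\diamond$: proof of Theorem B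

**Part 1, "if".** Let $v^+<v_\diamond^+$. Then $V\subset J_b$ for some $b\in(0,a)$, because the upper end $-\frac q{1+b}$ of $J_b$ tends to $v_\diamond^+$ as $b\to a$. By Theorem 0 the exceptional graphs have fewer than $N(b)$ edges, so there are finitely many.

**Part 1, "only if".** We build arbitrarily large bad graphs from the digon, by replacements that reproduce the two end weights. The digon with both weights $v_\diamond^-$ has $t=-a$ and, by (1.3) and (5.4), $z=q(1-q-a^2)<0$.

*Series.* Two edges $v_\diamond^+$ in series have
$$q+2v_\diamond^+=(1-a)(1+a)^2-2(1-a^2)=-(1-a^2)(1-a)<0,\qquad\frac{(1-a^2)^2}{-(1-a^2)(1-a)}=-(1+a).$$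
So they are equivalent to one edge $v_\diamond^-$, with a negative prefactor in (3.3), that is, a positive one in terms of $z$.

*Parallel.* Two parallel edges $v_\diamond^-$ are equivalent to one edge $v_\diamond^+$, since $(-a)^2=a^2=1+v_\diamond^+$.

So start from the digon and repeatedly replace an edge $v_\diamond^-$ by two edges $v_\diamond^+$ in series, or an edge $v_\diamond^+$ by two parallel edges $v_\diamond^-$. Subdividing or doubling an edge keeps a graph 2-connected. We get 2-connected graphs with any number of edges from 2 on, weights in $\{v_\diamond^+,v_\diamond^-\}$, and $z<0$. By continuity $z<0$ also for nearby weights in the interior of $I_\diamond$, and this interior is contained in $V$ whenever $v^+\ge v_\diamond^+$. So in that case infinitely many graphs are exceptional.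

**Part 2.** Property (b) is inherited by smaller intervals and by larger $m$, so $\hat v_m$ is nondecreasing. For fixed $m$, take a graph just constructed with at least $m$ edges; it has $z<0$ for all weights close enough to the chosen values $v_\diamond^\pm$. Hence (b) fails for all $v^+$ sufficiently close to $v_\diamond^+$ and for all larger $v^+$, so $\hat v_m<v_\diamond^+$. Theorem A gives $v_m^+\le\hat v_m<v_\diamond^+$ with $v_m^+\to v_\diamond^+$, so $\hat v_m\to v_\diamond^+$.

Let $m=2$ and let $V$ have lower end $t=-b$ with $b>0$, so $v^+=-\frac q{1+b}$. On the digon, (b) requires $t_1t_2<1-q$; letting $t_1,t_2\to-b$ forces $b^2\le1-q$. Conversely, for $0<b<\sqrt{1-q}$, which is less than $a$ by (5.4), Proposition 1 gives (b). Hence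
$$\hat v_2=-\frac q{1+\sqrt{1-q}}=-1+\sqrt{1-q}.\qquad\blacksquare$$
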